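# Dense and cuspidal irreducible weight modules over affine Lie algebras

## 1. Admissible sets of weights

**Setting.** Let $\mathcal B$ be an affine Kac–Moody Lie algebra, twisted or untwisted, in its full realization: it contains the canonical central element $c$ and the degree derivation $d$, and its Cartan subalgebra $H$ contains both, so $\dim H=\operatorname{rank}+2$ and the imaginary root $\delta$ is a nonzero element of $H^*$. Let $\Delta\subset H^*$ be the root system, real and imaginary roots together, $\mathcal B=H\oplus\bigoplus_{\alpha\in\Delta}\mathcal B_\alpha$, and $Q=\mathbb Z\Delta$. The imaginary roots are $k\delta$, $k\in\mathbb Z\setminus\{0\}$. Write $\Delta^{re}$ for the set of real roots. A real root $\gamma$ has a coroot $\gamma^\vee\in H$, a reflection $s_\gamma\mu=\mu-\mu(\gamma^\vee)\gamma$ of $H^*$ that permutes $\Delta$, and one-dimensional root spaces $\mathcal B_{\pm\gamma}$ spanned by elements $e_{\pm\gamma}$ such that $e_\gamma,e_{-\gamma},\gamma^\vee$ span a copy of $\mathfrak{sl}_2$. We have $\delta(\gamma^\vee)=0$ and $q(\gamma^\vee)\in\mathbb Z$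 for $q\in Q$.

Let $\mathbb N=\{0,1,2,\dots\}$. For a set $X$, $\mathbb NX$ and $\mathbb ZX$ are the finite sums, including $0$, of elements of $X$ with coefficients in $\mathbb N$ and $\mathbb Z$.

Fix a coset $\lambda+Q\subset H^*$. The whole proof turns on subsets $S\subset\lambda+Q$ and on the way each real root acts on them by translation.

**Definition (stabilizer).** $\operatorname{Stab}S=\{q\in Q: S+q\subset S\}$. This is a monoid, not necessarily a group.

**Definition (integrable root).** A real root $\gamma$ is *$S$-integrable* if for every $\mu\in S$ we have $\mu(\gamma^\vee)\in\mathbb Z$, and $\mu-j\gamma\in S$ for all integers $j$ between $0$ and $\mu(\gamma^\vee)$, inclusive.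

**Definition (admissible, full).** $S$ is *admissible* if $S\ne\emptyset$ and every real root $\gamma$ with $\gamma,-\gamma\notin\operatorname{Stab}S$ is $S$-integrable. $S$ is *full* if $S=\lambda+Q$.

For admissible $S$ the real roots fall into three disjoint classes:
$$\Sigma=\Delta^{re}\cap\operatorname{Stab}S,\qquad \Delta^+=\{\gamma\in\Delta^{re}:\gamma\notin\Sigma,\ -\gamma\in\Sigma\},\qquad \Delta^f=\{\gamma\in\Delta^{re}:\gamma,-\gamma\notin\Sigma\}.$$
So $-\Delta^+\subset\Sigma$, $\Delta^f=-\Delta^f$, and the roots in $\Delta^f$ are $S$-integrable. (The set $\Delta^+$ depends on $S$; it is not a set of positive roots chosen in advance.) We write $\Sigma(S)$, $\Delta^+(S)$, and so on, when $S$ has to be named. Put $W^f=\langle s_\gamma:\gamma\in\Delta^f\rangle$.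

If $\gamma\in\Delta^f$ and $\mu\in S$, then $j=\mu(\gamma^\vee)$ is allowed in the definition of integrability, so $s_\gamma\mu\in S$. As $s_\gamma^2=1$, $s_\gamma S=S$. If $q\in\operatorname{Stab}S$, then $S+s_\gamma q=s_\gamma(S+q)\subset S$. Hence $W^f$ preserves $S$, $\operatorname{Stab}S$, $\Sigma$, $\Delta^+$ and $\Delta^f$.

**Examples in affine $\mathfrak{sl}_2$.** Here $\Delta^{re}=\{\pm\alpha+k\delta:k\in\mathbb Z\}$ and $Q=\mathbb Z\alpha\oplus\mathbb Z\delta$. Take $\lambda=0$. For $\mu=m\alpha+n\delta\in Q$ we have $\mu((\pm\alpha+k\delta)^\vee)=\pm2m$.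

**Example 1 (strip).** $S=\{m\alpha+n\delta:|m|\le1\}$. Adding $\pm\alpha+k\delta$ to $\pm\alpha$ leaves $S$, so $\Sigma=\emptyset$ and $\Delta^f=\Delta^{re}$. For $\gamma=\alpha+k\delta$ and $\mu=\alpha+n\delta$ we have $\mu(\gamma^\vee)=2$, and $\mu-\gamma=(n-k)\delta$ and $\mu-2\gamma=-\alpha+(n-2k)\delta$ are in $S$. The other signs are the same and $m=0$ is trivial. So $S$ is admissible.

**Example 2 (half plane with a short top row).** $S=\{m\alpha+n\delta:n<0\}\cup\{-\alpha,0,\alpha\}$. Adding $\pm\alpha+k\delta$ with $k<0$ keeps us in $S$. With $k>0$ it sends $0$ out of $S$. Neither $\alpha$ nor $-\alpha$ stabilizes $S$, because $\pm2\alpha\notin S$. So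
$$\Sigma=\{\pm\alpha+k\delta:k<0\},\qquad\Delta^+=\{\pm\alpha+k\delta:k>0\},\qquad\Delta^f=\{\pm\alpha\}.$$
Each row of $S$ is an interval in $m$ symmetric about $0$, or all of $\mathbb Z$, so $\pm\alpha$ are $S$-integrable and $S$ is admissible.

**Example 3 (L-shape).** Put $\alpha_1=\alpha$, $\alpha_0=\delta-\alpha$ and write $(x,y)$ for $x\alpha_0+y\alpha_1$. The real roots are $\pm(k,k+1)$ with $k\ge0$ and $\pm(k,k-1)$ with $k\ge1$. The ones with sign $+$ are called positive here; they are $(1,0)$, $(0,1)$, and others with both coordinates $\ge1$. Let $S=\{(x,y):x\le0\text{ or }y\le0\}$. Negatives of positive roots stabilize $S$. No positive root does: $(0,1)+(1,0)=(1,1)\notin S$, $(1,0)+(0,1)=(1,1)\notin S$, and a root with both coordinates $\ge1$ sends $(0,0)$ out of $S$. So $\Sigma$ consists of the negatives of the positive real roots, $\Delta^+$ of the positive real roots, and $\Delta^f=\emptyset$. $S$ is admissible and not full.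

Admissible sets are meant to describe supports. For a weight module $V=\bigoplus_\mu V_\mu$ put $\operatorname{supp}V=\{\mu\in H^*:V_\mu\ne0\}$.

**Lemma 1.** The support $R$ of an irreducible weight module $V$ (weight spaces of any dimension) lies in one coset $\lambda+Q$ and is admissible.

**Proof.** For a weight $\lambda$ of $V$, $\bigoplus_{\mu\in\lambda+Q}V_\mu$ is a nonzero submodule, hence is $V$. Let $\gamma\in\Delta^{re}$. Since $\operatorname{ad}e_\gamma$ is locally nilpotent, the formula $e_\gamma^nxv=\sum_i\binom ni(\operatorname{ad}e_\gamma)^i(x)\,e_\gamma^{n-i}v$ for $x\in\mathcal B$ shows that $\{v:e_\gamma^nv=0\text{ for }n\gg0\}$ is a submodule. It is $V$ or $0$, so $e_\gamma$ is locally nilpotent or injective on $V$. If it is injective, $\mu\in R$ implies $\mu+\gamma\in R$, that is, $\gamma\in\operatorname{Stab}R$.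

Suppose $\pm\gamma\notin\operatorname{Stab}R$. Then $e_\gamma$ and $e_{-\gamma}$ are both locally nilpotent. Let $0\ne v\in V_\mu$. By PBW the $\mathfrak{sl}_2$-module generated by $v$ is spanned by the $e_{-\gamma}^ie_\gamma^jv$. Only finitely many $j$ give $e_\gamma^jv\ne0$, and for each of them only finitely many $i$ matter. So this module is finite-dimensional, and $m=\mu(\gamma^\vee)\in\mathbb Z$. In a finite-dimensional $\mathfrak{sl}_2$-module, $e_{-\gamma}^j$ is injective on the $m$-weight space for $0\le j\le m$ if $m\ge0$, and $e_\gamma^j$ is injective on it for $0\le j\le-m$ if $m\le0$. So $\mu-j\gamma\in R$ for all $j$ between $0$ and $m$. $\square$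

What we want to learn from these sets is when an irreducible weight module has a nonzero vector killed by the nilradical of a parabolic subalgebra.

## 2. Dense modules, parabolic induction, and the equivalence

Let $\mathfrak k(\mathcal B)$ be the category of all weight $\mathcal B$-modules, that is, modules on which $H$ acts diagonalizably. Weight spaces may be infinite-dimensional.

**Definition (dense).** $V\in\mathfrak k(\mathcal B)$ is *dense* if $\operatorname{supp}V=\lambda+Q$ for some $\lambda\in H^*$.

**Definition (parabolic subset).** $P\subset\Delta$ is *parabolic* if (a) $P\cup(-P)=\Delta$, and (b) $\alpha,\beta\in P$ and $\alpha+\beta\in\Delta$ imply $\alpha+\beta\in P$. Put $P^0=P\cap(-P)$, which may contain real and imaginary roots, and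
$$\mathfrak l_P=H\oplus\bigoplus_{\alpha\in P^0}\mathcal B_\alpha,\qquad \mathfrak n_P=\bigoplus_{\alpha\in P\setminus P^0}\mathcal B_\alpha,\qquad \mathfrak p_P=\mathfrak l_P\oplus\mathfrak n_P .$$
$P$ is *proper* if $P\ne\Delta$, equivalently $\mathfrak n_P\ne0$.

**Definition (cuspidal).** An irreducible $V\in\mathfrak k(\mathcal B)$ is *cuspidal* if there are no proper parabolic $P$ and irreducible weight $\mathfrak l_P$-module $N$ such that $V$ is a quotient of $U(\mathcal B)\otimes_{U(\mathfrak p_P)}N$, where $\mathfrak n_PN=0$.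

Put $E=\mathbb R\otimes Q\subset H^*$. If $\varphi\in E^*$, then $P=\{\beta\in\Delta:\varphi(\beta)\ge0\}$ is parabolic and $P\setminus P^0=\{\varphi>0\}$. In affine $\mathfrak{sl}_2$, $\varphi(\alpha_0)=\varphi(\alpha_1)=1$ gives $\mathfrak l_P=H$. The choice $\varphi(\alpha)=1$, $\varphi(\delta)=0$ gives an $\mathfrak l_P$ spanned by $H$ and all imaginary root spaces, so $\mathfrak l_P$ is infinite-dimensional and contains the Heisenberg subalgebra, while $\mathfrak n_P$ is spanned by the $e_{\alpha+k\delta}$, $k\in\mathbb Z$.

**A dense irreducible module.** Let $M$ have basis $v_i$ ($i\in\mathbb Z$) with $hv_i=2iv_i$, $ev_i=v_{i+1}$, $fv_i=c_iv_{i-1}$, $c_i=\frac12-i(i-1)$. Then $(ef-fe)v_i=(c_i-c_{i+1})v_i=2iv_i$, so $M$ is an $\mathfrak{sl}_2$-module, and $c_i\ne0$ because $i(i-1)$ is an integer. On $M\otimes\mathbb C[t^{\pm1}]$ let $x\otimes t^k$ act by $m\otimes t^n\mapsto xm\otimes t^{n+k}$, $c$ by $0$, and $d$ by $m\otimes t^n\mapsto n\,m\otimes t^n$. The weights are $i\alpha+n\delta$, each of multiplicity one, so the module is dense. It is irreducible: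 a nonzero submodule contains some $v_i\otimes t^n$; applying $e\otimes t^k$ and then $f$ gives a nonzero multiple of $v_i\otimes t^{n+k}$, and powers of $e$ and $f$ reach all other $v_j$.

The problem, which comes from S. Eswara Rao and Vyacheslav Futorny, "Integrable modules for affine Lie superalgebras", arXiv:math/0311207 (2003), where it is Conjecture 1, asks whether dense and cuspidal mean the same thing for irreducible modules. The answer is yes.

**Theorem 1.** For every affine $\mathcal B$ (twisted or untwisted), an irreducible $V\in\mathfrak k(\mathcal B)$ is dense if and only if it is cuspidal. No assumption on weight multiplicities is made.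

The direction "cuspidal $\Rightarrow$ dense" will be deduced from a statement that mentions only the support.

**Theorem 2.** Let $V\in\mathfrak k(\mathcal B)$ be irreducible and not dense, $R=\operatorname{supp}V$. Then there are $0\ne\varphi\in E^*$ and $\kappa\in R$ such that $\kappa+\beta\notin R$ for every $\beta\in\Delta$ with $\varphi(\beta)>0$.

Before any machinery, consider $\mathfrak{sl}_2$ itself, with roots $\pm\alpha$. If the support of a weight module is a nonempty proper subset of $\lambda+\mathbb Z\alpha$, there is $\kappa$ in it with $\kappa+\alpha$ or $\kappa-\alpha$ outside it, and we are done. In the affine case a single $\kappa$ must serve all the roots in an open half-space, usually infinitely many. On the first two sets of Section 1 this can be done by inspection. For the strip take $\varphi(\alpha)=1$, $\varphi(\delta)=0$, $\kappa=\alpha$: the roots with $\varphi>0$ are $\alpha+k\delta$ and they lead to $2\alpha+k\delta$. Here $\varphi(\delta)\ne0$ is impossible, since $\kappa\pm\delta$ is in the strip for every $\kappa$ in it. For Example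 2 take $\varphi(\alpha)=0$, $\varphi(\delta)=1$, $\kappa=0$: the roots with $\varphi>0$ lead to rows $n>0$. Here $\varphi(\delta)=0$ is impossible: then some $\pm\alpha+k\delta$ with $k$ very negative has $\varphi>0$ and stabilizes the set. So both $\varphi(\delta)=0$ and $\varphi(\delta)\ne0$ must be expected.

## 3. Real roots and sums of them

Let $\Pi_0=\{\alpha_0,\dots,\alpha_l\}$ be the standard base: $Q=\bigoplus\mathbb Z\alpha_i$, and $\delta=\sum a_i\alpha_i$ with coprime $a_i>0$, so $Q\cap\mathbb R\delta=\mathbb Z\delta$. Let $(\cdot|\cdot)$ be the standard invariant form on $H^*$. On $E$ it is real and positive semidefinite with radical $\mathbb R\delta$. For $\gamma\in\Delta^{re}$, $(\gamma|\gamma)>0$ and $\mu(\gamma^\vee)=2(\mu|\gamma)/(\gamma|\gamma)$. Put $\bar E=E/\mathbb R\delta$, a Euclidean space; bars denote images in it.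

By Kac, *Infinite dimensional Lie algebras*, Prop. 6.3, for a suitable linear section $\bar E\hookrightarrow E$,
$$\Delta^{re}=\{a+k\delta:a\in\bar\Delta,\ k\in Z_a\},$$
where $\bar\Delta$ is an irreducible finite root system spanning $\bar E$, with finite Weyl group $\bar W$, and:

* untwisted: $Z_a=\mathbb Z$; put $r=1$;
* twisted, not $A^{(2)}_{2l}$: $\bar\Delta$ is reduced and not simply laced, $Z_a=\mathbb Z$ for $a$ short, $Z_a=r\mathbb Z$ for $a$ long, $r\in\{2,3\}$;
* $A^{(2)}_{2l}$: $\bar\Delta=BC_l$, $Z_{\pm\varepsilon_i}=Z_{\pm\varepsilon_i\pm\varepsilon_j}=\mathbb Z$, $Z_{\pm2\varepsilon_i}=2\mathbb Z+1$, $r=2$.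

In the last case Kac's list is $\pm\varepsilon_i+(n-\frac12)\delta$, $\pm\varepsilon_i\pm\varepsilon_j+n\delta$, $\pm2\varepsilon_i+2n\delta$. Putting $\varepsilon_i=\varepsilon_i'+\frac12\delta$ turns it into $\pm\varepsilon_i'+m\delta$, $\pm\varepsilon_i'\pm\varepsilon_j'+m\delta$ ($m\in\mathbb Z$), $\pm2\varepsilon'_i+m\delta$ ($m$ odd), as stated.

Always $Z_a=Z_{-a}=-Z_a$ and $Z_a+r\mathbb Z=Z_a\subset\mathbb Z$. Call $a\in\bar\Delta$ *good* if $Z_a=\mathbb Z$. A *lift* of $a$ is a root $a+k\delta$, $k\in Z_a$. For example, in $A_2^{(2)}$ ($\bar\Delta=\{\pm\varepsilon,\pm2\varepsilon\}$) the roots $\pm\varepsilon$ are good and $\pm2\varepsilon$ are not.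

**Sign of $\delta$.** Because $Z_a=-Z_a$, the description of $\Delta^{re}$, the list of imaginary roots, and the facts $Q\cap\mathbb R\delta=\mathbb Z\delta$, $(\delta|Q)=0$ stay true when $\delta$ is replaced by $-\delta$. Where nothing else about $\delta$ is used, we may make this replacement. Where a base is used as well, $-\Pi_0$ accompanies $-\delta$.

**(F1)** *Every base of $\bar\Delta$ (base of the indivisible roots if $\bar\Delta=BC_l$) contains a good root.* In the untwisted case all roots are good. In the reduced non-simply-laced case a base contains a short root. In $BC_l$ all indivisible roots are good.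

**(F2)** *Every non-good $a$ is $b+b'$ with $b,b'\in\bar\Delta$ good.* In $BC_l$, $\pm2\varepsilon_i=\pm\varepsilon_i\pm\varepsilon_i$ with equal signs. Otherwise $a$ is long. The short roots span a nonzero $\bar W$-invariant subspace, hence span $\bar E$, so some short $b$ has $(a,b)>0$. The integers $2(b,a)/(a,a)<2(a,b)/(b,b)$ are positive with product at most $3$, so the first is $1$. Then $a-b=-s_ab$ is a short root, and $a=b+(a-b)$.

**(F3)** $\Delta^{re}$ generates $Q$, as it contains $\Pi_0$. As $\Delta^{re}=-\Delta^{re}$, $Q=\mathbb N\Delta^{re}$.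

**(F4)** *If $\alpha\in\Delta^{re}$, $\beta\in\Delta$, $(\alpha|\beta)<0$, then $\alpha+\beta\in\Delta\cup\{0\}$.* The adjoint module is integrable for the $\mathfrak{sl}_2$ of $\alpha$, and $\beta(\alpha^\vee)<0$, so $e_\alpha$ is injective on $\mathcal B_\beta$.

**(F5)** *Let $\varphi\in E^*$ with $\varphi(\delta)>0$, and $D_\varphi=\mathbb N\{\gamma\in\Delta^{re}:\varphi(\gamma)>0\}$.*

(i) *For $k\ge2$, $k\delta=\beta+\beta'$ with $\beta,\beta'\in\Delta^{re}$, $0<\varphi(\beta)\le\varphi(\delta)$, $0<\varphi(\beta')<k\varphi(\delta)$; in particular $k\delta\in D_\varphi$.*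

(ii) *If $\gamma\in\Delta^{re}$, $\varphi(\gamma)>0$, $k\ge1$, then $\gamma+k\delta\in D_\varphi$.*

(iii) *For every $q\in Q$, $k\delta-q\in D_\varphi$ for all large $k$.*

**Proof of (F5).** (i) Take $b$ good and $i\in\mathbb Z$ such that $\beta=b+i\delta$ has $0<\varphi(\beta)\le\varphi(\delta)$. Put $\beta'=-b+(k-i)\delta$, a real root as $-b$ is good. Then $\varphi(\beta')=k\varphi(\delta)-\varphi(\beta)$ is less than $k\varphi(\delta)$ and at least $(k-1)\varphi(\delta)>0$.

(ii) Let $\gamma=a+j\delta$. If $a$ is good, $\gamma+k\delta$ is a real root with $\varphi>0$. Otherwise write $a=b+b'$ as in (F2) and choose $i$ with $0<\varphi(b+i\delta)\le\varphi(\delta)$. Then $\gamma+k\delta=(b+i\delta)+(b'+(j+k-i)\delta)$ is a sum of two real roots, and the second has $\varphi$-value at least $\varphi(\gamma)+k\varphi(\delta)-\varphi(\delta)\ge\varphi(\gamma)>0$.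

(iii) Write $-q=\sum\gamma_i$ with $\gamma_i\in\Delta^{re}$ (F3). Fix $k_i$ so large that the real roots $\gamma_i+k_ir\delta$ have $\varphi>0$. Their sum is $-q+(\sum k_ir)\delta$, and by (i) we may add $m\delta\in D_\varphi$ for every $m\ge2$. $\square$

**(F6)** *If a real system of finitely many linear equations in finitely many unknowns, with rational coefficients and right-hand side, has a nonnegative real solution, it has a nonnegative rational one.* Take a nonnegative solution with the fewest nonzero entries. The columns belonging to these entries are linearly independent: otherwise we could move along a linear relation until a further entry becomes zero and all stay nonnegative. So the solution is the unique solution supported on these columns, and it is rational.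

## 4. Sums of roots in a parabolic subset

This section proves "dense $\Rightarrow$ cuspidal" and reduces the converse to Theorem 2. Let $P$ be a proper parabolic subset and $Y=P\setminus P^0$. Since $P\cup(-P)=\Delta$, $Y=\Delta\setminus(-P)$, and $Y\ne\emptyset$.

**(p1)** *If $\alpha\in Y$ and $\beta\in P$, then $\alpha+\beta\ne0$, and $\alpha+\beta\in\Delta$ implies $\alpha+\beta\in Y$.* If $\alpha=-\beta$, then $\alpha\in-P$, which is false. If $\alpha+\beta\in\Delta$, it is in $P$. Were it in $-P$, then $\alpha=(\alpha+\beta)+(-\beta)$ would be in $-P$, because $-P$ is closed; contradiction.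

So $\mathfrak n_P$ is a subalgebra and an ideal of $\mathfrak p_P$; $\mathfrak l_P$ is a subalgebra because $P$ and $-P$ are closed. The same holds on the negative side, and with $\mathfrak n_P^-=\bigoplus_{\beta\in Y}\mathcal B_{-\beta}$ we have $\mathcal B=\mathfrak n_P^-\oplus\mathfrak l_P\oplus\mathfrak n_P$.

**Lemma 2.** If $x_1,\dots,x_n\in P$ ($n\ge1$) and $\sum x_i=0$, then all $x_i\in P^0$.

**Proof.** Induction on $n$; $n=1$ cannot occur, as $0$ is not a root.

*Some $x_i$ is real*, say $x_1$. Then $\sum_{j>1}(x_1|x_j)=-(x_1|x_1)<0$, so $(x_1|x_j)<0$ for some $j$, and $x_1+x_j\in\Delta\cup\{0\}$ by (F4). If $x_1+x_j=0$, then $x_1,x_j\in P^0$, and induction applies to the remaining elements, if any. If $x_1+x_j\in\Delta$, it lies in $P$, and induction applied to the $n-1$ elements $x_1+x_j$ and $x_i$ ($i\ne1,j$) puts all of them in $P^0$. If one of $x_1,x_j$ were in $Y$, (p1) would give $x_1+x_j\in Y$. So both are in $P^0$.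

*All $x_i$ are imaginary.* Put $T=\{k\ne0:k\delta\in P\}$. It contains a positive and a negative integer, since the $x_i$ sum to $0$; also $T\cup(-T)=\mathbb Z\setminus\{0\}$, and $T$ is closed under sums that are nonzero. Say $1\in T$; the case $-1\in T$ is symmetric. Then all positive integers are in $T$. Some $-k\in T$ with $k\ge1$; if $k\ge2$, then $-1=-k+(k-1)\in T$. So $-1\in T$, hence $T=\mathbb Z\setminus\{0\}$ and all $x_i\in P^0$. $\square$

Since $P^0=-P^0$, we have $\mathbb ZP^0=\mathbb NP^0$. If $y_1+\dots+y_n=z$ with $y_i\in Y$ and $z\in\mathbb ZP^0$, write $-z$ as a sum of elements of $P^0$ and apply Lemma 2 to get $y_i\in P^0$, which is false. So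
$$\text{a sum of }n\ge1\text{ elements of }Y\text{ never lies in }\mathbb ZP^0.\tag{1}$$

**Dense $\Rightarrow$ cuspidal.** Let the irreducible $V$ be a quotient of $U(\mathcal B)\otimes_{U(\mathfrak p_P)}N$ with $P$ proper and $N$ irreducible, and let $\mu\in\operatorname{supp}N$. Then $\operatorname{supp}N\subset\mu+\mathbb ZP^0$, and by PBW
$$\operatorname{supp}V\subset\mu+\mathbb ZP^0-\mathbb NY.\tag{2}$$
The image of $N$ generates $V$, so it is nonzero, hence isomorphic to $N$, and $\mu\in\operatorname{supp}V$. If $V$ were dense, its support would be $\mu+Q$. For $\beta\in Y$ this gives $\mu+\beta=\mu+z-\sum\beta_i$ with $z\in\mathbb ZP^0$, $\beta_i\in Y$. Then $\beta+\sum\beta_i=z\in\mathbb ZP^0$, against (1). $\square$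

**Lemma 3.** Let $V$ be irreducible, $P$ proper parabolic, and $V^{\mathfrak n_P}=\{v:\mathfrak n_Pv=0\}\ne0$. Then $V^{\mathfrak n_P}$ is an irreducible weight $\mathfrak l_P$-module and $V$ is a quotient of $U(\mathcal B)\otimes_{U(\mathfrak p_P)}V^{\mathfrak n_P}$. In particular $V$ is not cuspidal.

**Proof.** As $[\mathfrak l_P,\mathfrak n_P]\subset\mathfrak n_P$, $V^{\mathfrak n_P}$ is $\mathfrak l_P$-stable, and it is the sum of its weight spaces. Let $0\ne v\in V^{\mathfrak n_P}$ have weight $\mu$. By PBW $V=U(\mathcal B)v=U(\mathfrak n_P^-)U(\mathfrak l_P)v$, so (2) holds. A PBW monomial of $U(\mathfrak n_P^-)$ other than $1$ has weight $-(y_1+\dots+y_n)$ with $y_i\in Y$, $n\ge1$. By (1) it sends $U(\mathfrak l_P)v$ into weights outside $\mu+\mathbb ZP^0$. So the sum of the weight spaces of $V$ with weights in $\mu+\mathbb ZP^0$ is exactly $U(\mathfrak l_P)v$.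

Let $0\ne w\in V^{\mathfrak n_P}$ have weight $\mu'$. By (2) for $v$ and for $w$, $\mu'=\mu+z-\eta$ and $\mu=\mu'+z'-\eta'$ with $z,z'\in\mathbb ZP^0$, $\eta,\eta'\in\mathbb NY$. Adding, $\eta+\eta'=z+z'$, so by (1) no elements of $Y$ occur. Hence $\mu'\in\mu+\mathbb ZP^0$ and $w\in U(\mathfrak l_P)v$. So every nonzero weight vector generates $V^{\mathfrak n_P}$ over $\mathfrak l_P$; since submodules of weight modules are weight modules, $V^{\mathfrak n_P}$ is irreducible. The inclusion $V^{\mathfrak n_P}\subset V$ is a map of $\mathfrak p_P$-modules, so Frobenius reciprocity gives a nonzero map from the induced module to $V$, and it is surjective since $V$ is irreducible. $\square$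

**Theorem 2 implies "cuspidal $\Rightarrow$ dense".** If $V$ is irreducible and not dense, take $\varphi,\kappa$ from Theorem 2 and $P=\{\beta\in\Delta:\varphi(\beta)\ge0\}$. It is parabolic. It is proper: otherwise $\varphi\ge0$ on $\Delta=-\Delta$, so $\varphi=0$ on $\Delta$, which spans $E$. Since $P\setminus P^0=\{\varphi>0\}$, Theorem 2 says $\mathfrak n_PV_\kappa=0$, and $V_\kappa\ne0$. By Lemma 3, $V$ is not cuspidal. $\square$

From here on only Theorem 2 is at stake.

## 5. Invariant functionals that are nonpositive on $\Sigma$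

Let $S$ be admissible. If $\varphi(\sigma)>0$ for some $\sigma\in\Sigma(S)$, no $\kappa\in S$ can have the property asked for in Theorem 2. So we look among functionals $\varphi\le0$ on $\Sigma$. Let
$$K=\text{the convex cone in }E\text{ generated by }\Sigma,\qquad K^\circ=\{\varphi\in E^*:\varphi|_\Sigma\le0\},\qquad L=\operatorname{cl}K\cap(-\operatorname{cl}K),$$
where $\operatorname{cl}$ is closure. By the bipolar theorem $\operatorname{cl}K=\{x:\varphi(x)\le0\ \forall\varphi\in K^\circ\}$, so $L=\{x:\varphi(x)=0\ \forall\varphi\in K^\circ\}$. All three are preserved by $W^f$.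

In Example 2, $K^\circ=\{\varphi:\varphi(\delta)\ge|\varphi(\alpha)|\}$, $L=0$, and the functionals in $K^\circ$ invariant under $W^f=\{1,s_\alpha\}$ are those with $\varphi(\alpha)=0$, $\varphi(\delta)\ge0$.

**Lemma 4.** (i) If $q,-q\in\operatorname{Stab}S$ and $\gamma\in\Delta^f$, then $(q|\gamma)=0$. (ii) If $K=E$, then $S$ is full.

**Proof.** (i) Otherwise, replacing $q$ by $-q$ if necessary, $q(\gamma^\vee)>0$. For $\mu\in S$ and $k\gg0$, $\mu+kq\in S$ and $(\mu+kq)(\gamma^\vee)\ge1$, so by integrability $\mu+kq-\gamma\in S$. Adding $-kq\in\operatorname{Stab}S$ gives $\mu-\gamma\in S$. So $-\gamma\in\Sigma$, contradicting $\gamma\in\Delta^f$.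

(ii) Let $\sigma\in\Sigma$. As $-\sigma\in K$, it is a nonnegative real combination of elements of $\Sigma$, hence a nonnegative rational one by (F6), used in coordinates with respect to $\Pi_0$. So $-n\sigma\in\mathbb N\Sigma$ for some $n\ge1$, and $-\sigma=-n\sigma+(n-1)\sigma\in\operatorname{Stab}S$. Hence $\Sigma=-\Sigma$ and $\Delta^+=\emptyset$. By (i) every $\gamma\in\Delta^f$ is orthogonal to $\Sigma$, which spans $E$, although $(\gamma|\gamma)>0$. So $\Delta^f=\emptyset$, $\Sigma=\Delta^{re}$, and $S$ is full by (F3). $\square$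

**Lemma 5.** Let $S$ be admissible, not full, $\Sigma\ne\emptyset$. There is a $W^f$-invariant $0\ne\varphi\in K^\circ$ such that every real root $\gamma$ with $\varphi(\gamma)>0$ lies in $\Delta^+$, and: (A) if $\delta\notin L$, then $\varphi(\delta)\ne0$; (B) if $\delta\in L$, then $\varphi(\delta)=0$.

**Proof.** **Step 1: invariance suffices for the statement on $\Delta^+$.** If $\varphi\in K^\circ$ is $W^f$-invariant and $\gamma\in\Delta^f$, then $\varphi(\gamma)=\varphi(s_\gamma\gamma)=-\varphi(\gamma)$, so $\varphi(\gamma)=0$. If $\varphi(\gamma)>0$ for a real root $\gamma$, then $\gamma\notin\Sigma$ and $\gamma\notin\Delta^f$, so $\gamma\in\Delta^+$. It remains to find a nonzero invariant $\varphi\in K^\circ$ with (A) or (B).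

**Step 2: in case (A), $\Delta^f$ is finite.** Choose $\varphi_0\in K^\circ$ with $\varphi_0(\delta)\ne0$. If $\Delta^f$ is infinite, it contains $\gamma$ and $\gamma'=\gamma+j\delta$ with $j\ne0$, lifts of one $a\in\bar\Delta$. Since $q(\gamma'^\vee)=q(\gamma^\vee)$ for $q\in E$, and $(s_\gamma q)(\gamma^\vee)=-q(\gamma^\vee)$,
$$t(q):=s_{\gamma'}s_\gamma q=q-q(\gamma^\vee)\gamma+q(\gamma^\vee)\gamma'=q+j\,q(\gamma^\vee)\delta .$$
Hence $t^k(q)=q+kj\,q(\gamma^\vee)\delta$ for $k\in\mathbb Z$. As $t$ preserves $\Sigma$, for $\sigma\in\Sigma$ we get $\varphi_0(\sigma)+kj\,\sigma(\gamma^\vee)\varphi_0(\delta)\le0$ for all $k\in\mathbb Z$, so $\sigma(\gamma^\vee)=0$. Thus $\bar\Sigma\perp a$. If $b\in\bar\Delta$ has $(a,b)\ne0$, then no lift of $\pm b$ is in $\Sigma$, so all lifts of $b$, infinitely many, lie in $\Delta^f$, and the argument applies to $b$ in place of $a$. As $\bar\Delta$ is irreducible, any two of its roots are joined by a chain in which neighbors are not orthogonal. So every real root lies in $\Delta^f$, and $\Sigma=\emptyset$, a contradiction.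

**Step 3: in case (A), $W^f$ acts on $E$ through a finite group.** Its image in $GL(\bar E)$ lies in $\bar W$, which is finite. Let $w\in W^f$ act trivially on $\bar E$. Then $wq=q+c(q)\delta$ on $E$ with $c$ linear and $c(\delta)=0$. For $\gamma\in\Delta^f$, $w^k\gamma=\gamma+kc(\gamma)\delta\in\Delta^f$ for all $k$, so $c(\gamma)=0$ by Step 2. If $q\perp\Delta^f$, then $wq=q$, so $c(q)=0$. Finally $E=\operatorname{span}\Delta^f+(\Delta^f)^\perp$: decompose orthogonally in $\bar E$ and note $\delta\in(\Delta^f)^\perp$. So $c=0$.

**Step 4: conclusion of case (A).** Let $\varphi$ be the average of the functionals $\varphi_0\circ w$ over this finite group. It lies in $K^\circ$ because $W^f$ preserves $\Sigma$, it is invariant, and $\varphi(\delta)=\varphi_0(\delta)\ne0$.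

**Step 5: the candidate in case (B).** Now all elements of $K^\circ$ vanish on $\delta$, so $K^\circ\subset\bar E^*$, where $W^f$ acts through a finite group. The relative interior of the convex cone $K^\circ$ is nonempty, convex and $W^f$-stable, so averaging one of its elements gives a $W^f$-invariant $\varphi$ in it, and $\varphi(\delta)=0$. We must show $\varphi\ne0$.

**Step 6: in case (B), $\varphi\ne0$.** Suppose $\varphi=0$. Then $0$ is in the relative interior of the cone $K^\circ$, so $K^\circ$ is a linear subspace. Hence $\operatorname{cl}K=L$ is a subspace, and $\Sigma\subset L$. If $L=E$, then $K$ is dense in $E$, and a convex set different from $E$ lies in a closed half-space, so $K=E$, against Lemma 4(ii). So $L\ne E$. If a real root $\gamma$ is outside $L$, so is $-\gamma$, and $\gamma\in\Delta^f$.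

Let $\mathcal R$ be the set of roots in $\bar\Delta$ outside $\bar L=L/\mathbb R\delta$. It is nonempty since $\bar\Delta$ spans $\bar E\ne\bar L$. For $b\in\mathcal R$, $s_b$ preserves $\operatorname{span}\mathcal R$. For $a\in\bar\Delta\cap\bar L$ and $b\in\bar\Delta$, $s_ab-b\in\mathbb Ra\subset\bar L$, so $s_a\mathcal R=\mathcal R$. Thus $\operatorname{span}\mathcal R$ is nonzero and $\bar W$-invariant, so it is $\bar E$. Pick $\sigma\in\Sigma$. As $\bar\sigma\ne0$, some $b\in\mathcal R$ is not orthogonal to it; a lift $\gamma$ of $b$ has $\gamma\notin L$, $\sigma(\gamma^\vee)\ne0$. Then $\gamma\in\Delta^f$ and $s_\gamma\sigma=\sigma-\sigma(\gamma^\vee)\gamma$ is in $\Sigma$ but not in $L$, a contradiction. $\square$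

## 6. Rays outside the stabilizer and the set $S_\infty$

Lemma 5 suggests the obvious attempt: keep its $\varphi$ and search for a $\kappa\in S$ from which all $\varphi$-positive roots lead out of $S$. Every real $\gamma$ with $\varphi(\gamma)>0$ is in $\Delta^+$. So there is $\kappa_\gamma\in S$ with $\kappa_\gamma+\gamma\notin S$; and since $-\gamma\in\operatorname{Stab}S$, the complement of $S$ is stable under adding $\gamma$. What is missing is a common $\kappa$ for all $\gamma$.

The L-shape of Example 3 shows that there may be none. There $K$ is generated by $-\alpha_0,-\alpha_1$, so $K^\circ=\{\varphi:\varphi(\alpha_0),\varphi(\alpha_1)\ge0\}$, $L=0$, $W^f=1$. The functional with $\varphi(\alpha_0)=\varphi(\alpha_1)=1$ satisfies every conclusion of Lemma 5. But let $\kappa=(x,y)\in S$. If $y\le0$, then $\kappa+\alpha_0\in S$; if $x\le0$, then $\kappa+\alpha_1\in S$. So no $\kappa$ works for this $\varphi$. (This is an admissible set; whether it is a support does not matter, since the attempt uses only admissibility.) The cause is that $S$ contains a whole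 ray $(x,0)+\mathbb N\alpha_0$, although $\alpha_0\notin\operatorname{Stab}S$. The functional that works vanishes on $\alpha_0$: take $\varphi(\alpha_0)=0$, $\varphi(\alpha_1)=1$, $\kappa=(1,0)$. A root $(x,y)$ with $y\ge1$ has $x\ge0$, and $(1+x,y)\notin S$. The point $(0,0)$ would not do, since $(0,0)+\alpha_1\in S$: one has to go far enough along the ray.

This $\varphi$ can be found mechanically. Let $S_\infty=\{\mu:\mu+\mathbb Z\alpha_0\subset S\}=\{y\le0\}$. Both $\alpha_0$ and $-\alpha_0$ stabilize $S_\infty$, so every functional in $K^\circ(S_\infty)$ vanishes on $\alpha_0$. The general procedure has two steps: take a maximal set $\Psi\subset\Delta^+$ whose cone fits into $S$ after a translation, and then apply Lemma 5 to the set $S_\infty$ of points whose whole $\mathbb Z\Psi$-coset lies in $S$. Lemma 6 does the first step, and also goes far enough along the rays; Lemma 7 shows that $S_\infty$ is again admissible. Both need finiteness, either of roots or of orbits under translation by $r\delta$.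

**Lemma 6.** Let $S$ be admissible and let $\Gamma\subset\Delta^+(S)$ be $W^f(S)$-stable. Assume either (a) $\Gamma$ is finite, or (b) $S+\mathbb Zr\delta=S$ and $\Gamma+\mathbb Zr\delta=\Gamma$. Then there are a $W^f(S)$-stable $\Psi\subset\Gamma$ and $\kappa\in S$ with
$$\kappa+\mathbb Z\Psi\subset S,\tag{3}$$
$$(\kappa+\gamma+\mathbb N\Psi)\cap S=\emptyset\quad\text{for all }\gamma\in\Gamma\setminus\Psi.\tag{4}$$

**Proof.** As $-\Gamma\subset\Sigma$, $S-\Gamma\subset S$, so $S^c=(\lambda+Q)\setminus S$ satisfies $S^c+\Gamma\subset S^c$.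

**Step 1: choice of $\Psi$.** In case (a) consider all subsets of $\Gamma$. In case (b) consider only those stable under $\mathbb Zr\delta$; there are finitely many, since $\bar\Delta$ is finite and each set of lifts $a+Z_a\delta$ is a finite union of $\mathbb Zr\delta$-orbits. Let $\Psi$ be a maximal considered subset such that $\kappa_0+\mathbb N\Psi\subset S$ for some $\kappa_0\in S$; the empty set has this property.

**Step 2: a test for enlarging $\Psi$.** For $\gamma\in\Gamma$ put $[\gamma]=\{\gamma\}$ in case (a), $[\gamma]=\gamma+\mathbb Zr\delta$ in case (b). Every element of $\mathbb N(\Psi\cup[\gamma])$ has the form $s+n\gamma+mr\delta$ with $s\in\mathbb N\Psi$, $n\in\mathbb N$, $m\in\mathbb Z$, and $m=0$ in case (a). In case (b) $S$ is $\mathbb Zr\delta$-periodic. So in both cases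
$$\kappa_0+\mathbb N(\Psi\cup[\gamma])\subset S\iff\kappa_0+s+n\gamma\in S\text{ for all }s\in\mathbb N\Psi,\ n\in\mathbb N .$$

**Step 3: $\Psi$ is $W^f$-stable.** Let $\psi\in\Psi$, $\gamma\in\Delta^f$, $c=\psi(\gamma^\vee)$. If $c=0$, $s_\gamma\psi=\psi$. Otherwise replace $\gamma$ by $-\gamma$ if necessary to have $c>0$. Let $s\in\mathbb N\Psi$, $b\in\mathbb N$, and choose $n\in\mathbb N$ with $(\kappa_0+s+n\psi)(\gamma^\vee)\ge0$. Then $x=\kappa_0+s+(n+b)\psi\in S$ has $x(\gamma^\vee)\ge bc$, so integrability of $\gamma$ gives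
$$x-bc\gamma=\kappa_0+s+n\psi+b(\psi-c\gamma)=\kappa_0+s+n\psi+b\,s_\gamma\psi\in S .$$
Subtracting $n\psi$ (recall $-\psi\in\Sigma$), $\kappa_0+s+b\,s_\gamma\psi\in S$. As $s_\gamma\psi\in\Gamma$ and $[s_\gamma\psi]\subset\Gamma$, Step 2 gives $\kappa_0+\mathbb N(\Psi\cup[s_\gamma\psi])\subset S$, and maximality gives $s_\gamma\psi\in\Psi$.

**Step 4: bounding the steps outside $\Psi$.** Let $\gamma_1,\dots,\gamma_p$ be the elements of $\Gamma\setminus\Psi$ or, in case (b), representatives of its $\mathbb Zr\delta$-orbits. By maximality and Step 2 there are $s_i\in\mathbb N\Psi$, $n_i\in\mathbb N$ with $\kappa_0+s_i+n_i\gamma_i\notin S$; here $n_i\ge1$, since $\kappa_0+\mathbb N\Psi\subset S$. Put $\kappa_1=\kappa_0+\sum s_i$. Then $\kappa_1+\mathbb N\Psi\subset S$. Also $\kappa_1+n_i\gamma_i=(\kappa_0+s_i+n_i\gamma_i)+\sum_{j\ne i}s_j\in S^c$, so $(\kappa_1+n_i\gamma_i+\mathbb N\Gamma)\cap S=\emptyset$. Hence the set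
$$\Bigl\{t\in\mathbb N^p:\kappa_1+\sum t_i\gamma_i+\mathbb N\Psi\subset S\Bigr\}$$
contains $0$ and lies in the finite box $\{t_i<n_i\ \forall i\}$. Take $t$ in it with $\sum t_i$ maximal, and put $\kappa_2=\kappa_1+\sum t_i\gamma_i$.

**Step 5: going far enough along $\Psi$.** By maximality of $t$, for each $i$ there is $u_i\in\mathbb N\Psi$ with $\kappa_2+\gamma_i+u_i\notin S$. Put $\kappa=\kappa_2+\sum u_i$. Then $\kappa+\mathbb N\Psi\subset S$, and since $S-\Psi\subset S$ this gives (3) and $\kappa\in S$. Moreover $\kappa+\gamma_i=(\kappa_2+\gamma_i+u_i)+\sum_{j\ne i}u_j\in S^c$, so $\kappa+\gamma_i+\mathbb N\Psi\subset S^c$. In case (b), periodicity of $S^c$ extends this from $\gamma_i$ to its orbit. This is (4). $\square$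

**Lemma 7.** In the situation of Lemma 6 put $G=\mathbb Z\Psi$ and $S_\infty=\{\mu\in\lambda+Q:\mu+G\subset S\}$. Then $\kappa\in S_\infty\subset S$, $S_\infty$ is admissible, $\operatorname{Stab}S\cup G\subset\operatorname{Stab}S_\infty$, and $\Delta^+(S_\infty)\subset\Delta^+(S)\setminus\Psi$.

**Proof.** The first claim is (3) together with $0\in G$. The third is immediate from the definition. Let $\gamma\in\Delta^f(S)$. As $\Psi$, hence $G$, is $W^f(S)$-stable, for $\mu\in S_\infty$ we have $s_\gamma\mu+G=s_\gamma(\mu+G)\subset S$. So $s_\gamma S_\infty=S_\infty$, and since $s_\gamma\gamma=-\gamma$,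
$$-\gamma\in\operatorname{Stab}S_\infty\iff\gamma\in\operatorname{Stab}S_\infty\qquad(\gamma\in\Delta^f(S)).\tag{5}$$

**Admissibility.** Let $\gamma$ be a real root with $\pm\gamma\notin\operatorname{Stab}S_\infty$. Then $\pm\gamma\notin\operatorname{Stab}S$, so $\gamma\in\Delta^f(S)$. Suppose some $\psi\in\Psi$ has $\psi(\gamma^\vee)\ne0$. Replacing $\psi$ by $s_\gamma\psi\in\Psi$ if necessary, $\psi(\gamma^\vee)>0$. For $\mu\in S_\infty$, $g\in G$ and $n\gg0$, the point $\mu+g+n\psi$ is in $S$ and takes a value $\ge1$ on $\gamma^\vee$, so $\mu+g+n\psi-\gamma\in S$, and subtracting $n\psi$, $\mu-\gamma+g\in S$. As $g$ was arbitrary, $\mu-\gamma\in S_\infty$. So $-\gamma\in\operatorname{Stab}S_\infty$, a contradiction. Hence $g(\gamma^\vee)=0$ for all $g\in G$. For $\mu\in S_\infty$ and $g\in G$ we then have $\mu(\gamma^\vee)=(\mu+g)(\gamma^\vee)\in\mathbb Z$, and for $j$ between $0$ and this number, $\mu-j\gamma+g\in S$. So $\mu-j\gamma\in S_\infty$, and $\gamma$ is $S_\infty$-integrable.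

**Last claim.** Let $\gamma\in\Delta^+(S_\infty)$. As $\gamma\notin\operatorname{Stab}S_\infty$, $\gamma\notin\operatorname{Stab}S$ and $\gamma\notin\Psi$. If $-\gamma\notin\operatorname{Stab}S$, then $\gamma\in\Delta^f(S)$, and $-\gamma\in\operatorname{Stab}S_\infty$ would give $\gamma\in\operatorname{Stab}S_\infty$ by (5), a contradiction. So $-\gamma\in\operatorname{Stab}S$ and $\gamma\in\Delta^+(S)$. $\square$

## 7. Theorem 2 for supports with $\Sigma(R)\ne\emptyset$

Let $R$ be the support in Theorem 2. It is admissible by Lemma 1, and not full since $V$ is not dense. Assume $\Sigma(R)\ne\emptyset$ and let $\varphi$ be as in Lemma 5 for $S=R$.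

### 7.1. The case $\delta\in L(R)$

Then $\varphi(\delta)=0$. Infinitely many roots share each value of $\varphi$, so we pass to a $\delta$-periodic set in order to have finitely many orbits.

**Step 1: the periodic set $S=R+\mathbb Zr\delta$ is admissible, with $\Sigma(S)\ne\emptyset$.** Clearly $\operatorname{Stab}R\subset\operatorname{Stab}S$, so $\Sigma(S)\supset\Sigma(R)\ne\emptyset$. If $\pm\gamma\notin\operatorname{Stab}S$, then $\pm\gamma\notin\operatorname{Stab}R$, so $\gamma$ is $R$-integrable; as $\delta(\gamma^\vee)=0$, it is $S$-integrable.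

**Step 2: $S$ is not full.** Choose $\gamma\in\Delta^{re}$ with $\varphi(\gamma)>0$; it exists since $\Delta^{re}=-\Delta^{re}$ spans $E$. All $\gamma+kr\delta$, $k\in\mathbb Z$, are real roots with $\varphi>0$, so they lie in $\Delta^+(R)$, and $-\gamma-kr\delta\in\Sigma(R)$. If $S$ were full, then for any $\mu\in\lambda+Q$ there would be $k$ with $\mu+\gamma+kr\delta\in R$, hence $\mu\in R$. So $R$ would be full, a contradiction.

**Step 3: pass to $S_\infty$.** Let $\Gamma=\Delta^+(S)$. It is $W^f(S)$-stable, and it is stable under $\mathbb Zr\delta$ because $\pm r\delta\in\operatorname{Stab}S$. Lemmas 6(b) and 7 give $\Psi,\kappa,S_\infty$. The set $S_\infty\subset S$ is admissible and not full, and $\Sigma(S_\infty)\supset\Sigma(S)\ne\emptyset$. As $\pm r\delta\in\operatorname{Stab}S_\infty$, for $\sigma\in\Sigma(S_\infty)$ all $\sigma+kr\delta$ lie in $\Sigma(S_\infty)$. Letting $k\to\pm\infty$ in $\frac1{|k|}(\sigma+kr\delta)$ gives $\pm r\delta\in\operatorname{cl}K(S_\infty)$, so $\delta\in L(S_\infty)$. Lemma 5(B) yields $\varphi_\infty\ne0$ with $\varphi_\infty(\delta)=0$.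

**Step 4: conclusion.** A root $\beta$ with $\varphi_\infty(\beta)>0$ is real and lies in $\Delta^+(S_\infty)\subset\Gamma\setminus\Psi$, so $\kappa+\beta\notin S$ by (4). Choose $k$ with $\kappa'=\kappa+kr\delta\in R$. By periodicity $\kappa'+\beta\notin S$, and $R\subset S$. So $(\varphi_\infty,\kappa')$ is as Theorem 2 requires.

### 7.2. The case $\delta\notin L(R)$

Then $\varphi(\delta)\ne0$, and replacing $\delta$ by $-\delta$ if necessary (Section 3) we assume $\varphi(\delta)>0$. Now $\Delta^+(R)$ is infinite, but the monoid it generates turns out to be finitely generated.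

**Step 1: a finite generating set.** Since $-\Delta^+(R)\subset\Sigma(R)$, $\varphi\ge0$ on $\Delta^+(R)$. Put
$$\Gamma=\{\gamma\in\Delta^+(R):\varphi(\gamma)\le3r\varphi(\delta)\},\qquad D=\mathbb N\Delta^+(R).$$
$\Gamma$ is finite, as for each $a\in\bar\Delta$ the values $\varphi(a)+k\varphi(\delta)$ in $[0,3r\varphi(\delta)]$ allow finitely many $k$; it is $W^f(R)$-stable as $\varphi$ is invariant. Also $R-D\subset R$, and $D_\varphi\subset D$ by Lemma 5. We claim $D=\mathbb N\Gamma$. If $\gamma\in\Delta^+(R)$ and $\varphi(\gamma)>3r\varphi(\delta)$, then $\gamma'=\gamma-2r\delta$ is a real root with $\varphi(\gamma')>0$, so $\gamma'\in\Delta^+(R)$. By (F5)(i), $2r\delta=\beta+\beta'$ with real $\beta,\beta'$ of $\varphi$-values in $(0,2r\varphi(\delta))$ or at most $\varphi(\delta)$, so $\beta,\beta'\in\Gamma$. Thus $\gamma=\gamma'+\beta+\beta'$, and induction on $\lceil\varphi(\gamma)/\varphi(\delta)\rceil$ proves the claim.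

**Step 2: pass to $S_\infty$.** Apply Lemmas 6(a) and 7 with $S=R$ and this $\Gamma$, obtaining $\Psi,\kappa,G=\mathbb Z\Psi,S_\infty$. An element of $D\setminus\mathbb N\Psi$ is a sum of elements of $\Gamma$, at least one of which is in $\Gamma\setminus\Psi$. By (4) and $R^c+\Gamma\subset R^c$,
$$\bigl(\kappa+(D\setminus\mathbb N\Psi)\bigr)\cap R=\emptyset.\tag{6}$$

**Step 3: no $n\delta$ with $n\ge1$ lies in $\operatorname{Stab}S_\infty$.** Otherwise $\kappa+jn\delta\in S_\infty\subset R$ for all $j\ge0$. For any $q\in Q$, $jn\delta-q\in D_\varphi\subset D$ for $j\gg0$ by (F5)(iii), so $\kappa+q=(\kappa+jn\delta)-(jn\delta-q)\in R$. Then $R$ is full, a contradiction.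

**Step 4: $\delta\notin L(S_\infty)$.** We show that $K(S_\infty)$ is finitely generated. Let $\gamma\in\Sigma(S_\infty)$ with $\varphi(\gamma)>0$. Then $\gamma\in\Delta^+(R)\subset D$ and $\kappa+\gamma\in S_\infty\subset R$, so $\gamma\in\mathbb N\Psi\subset G$ by (6). Over a given $a\in\bar\Delta$ there is at most one such $\gamma$: the difference of two would be $n\delta\in G\subset\operatorname{Stab}S_\infty$ with $n\ge1$ up to sign, against Step 3. So $\Sigma(S_\infty)\cap\{\varphi>0\}$ is finite. $\Sigma(S_\infty)\cap\{\varphi=0\}$ is finite because $\varphi(\delta)\ne0$. Real roots with $\varphi<0$ lie in $-\Delta^+(R)\subset-\mathbb N\Gamma$, and $-\Gamma\subset\Sigma(R)\subset\Sigma(S_\infty)$. Hence $K(S_\infty)$ is generated by finitely many elements of $\Sigma(S_\infty)$, and so is closed. If $\delta\in L(S_\infty)\subset K(S_\infty)$, then by (F6) $\delta$ is a nonnegative rational combination of these elements, so $n\delta\in\mathbb N\Sigma(S_\infty)\subset\operatorname{Stab}S_\infty$ for some $n\ge1$, against Step 3.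

**Step 5: the new functional.** $S_\infty\subset R$ is admissible and not full, and $\Sigma(S_\infty)\supset\Sigma(R)\ne\emptyset$. By Step 4, Lemma 5(A) gives $\varphi_\infty$ with $\varphi_\infty(\delta)\ne0$. By (F5)(i) for $\varphi$, $-2\delta$ is a sum of two elements of $-\Delta^+(R)\subset\Sigma(R)\subset\Sigma(S_\infty)$, so $\varphi_\infty(-2\delta)\le0$, and therefore $\varphi_\infty(\delta)>0$.

**Step 6: sums of real roots with $\varphi_\infty>0$ lead out of $R$.** Let $D_\infty=D_{\varphi_\infty}$. Real roots with $\varphi_\infty>0$ are in $\Delta^+(S_\infty)\subset\Delta^+(R)$, so $D_\infty\subset D$. For $\psi\in\Psi$ we have $\pm\psi\in G\subset\operatorname{Stab}S_\infty$, so $\pm\psi\in\Sigma(S_\infty)$ and $\varphi_\infty(\psi)=0$. Since $\varphi_\infty>0$ on $D_\infty\setminus\{0\}$, $D_\infty\setminus\{0\}\subset D\setminus\mathbb N\Psi$. By (6),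
$$\bigl(\kappa+(D_\infty\setminus\{0\})\bigr)\cap R=\emptyset .$$

**Step 7: the imaginary roots.** Let $\tilde D=\mathbb N\{\beta\in\Delta:\varphi_\infty(\beta)>0\}$. An element of $\tilde D$ is a sum of real roots with $\varphi_\infty>0$ and of $m\delta$, $m\ge0$. It is in $D_\infty$ if $m=0$; by (F5)(i) if $m\ge2$; by (F5)(ii) if $m=1$ and a real root occurs. So $\tilde D\setminus D_\infty\subset\{\delta\}$, and only the single root $\delta$ can cause trouble. Put $\kappa'=\kappa$ if $\kappa+\delta\notin R$, and $\kappa'=\kappa+\delta$ otherwise. Then $\kappa'\in R$. Let $\beta\in\Delta$, $\varphi_\infty(\beta)>0$. If $\kappa'=\kappa$, then $\beta\in D_\infty\setminus\{0\}$ or $\beta=\delta$, and $\kappa'+\beta\notin R$ either way. If $\kappa'=\kappa+\delta$, then $\delta+\beta\in\tilde D$ and $\varphi_\infty(\delta+\beta)>\varphi_\infty(\delta)>0$, so $\delta+\beta$ is neither $\delta$ nor $0$, hence lies in $D_\infty\setminus\{0\}$, and $\kappa'+\beta=\kappa+(\delta+\beta)\notin R$. So $(\varphi_\infty,\kappa')$ is as required.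

## 8. Theorem 2 for supports with $\Sigma(R)=\emptyset$

Now every real root is $R$-integrable and $R$ is stable under all $s_\gamma$, $\gamma\in\Delta^{re}$, as for the strip. There are no stabilizing real roots to guide the choice of $\varphi$; the level decides instead. Let $\ell=(\mu|\delta)$, which is constant for $\mu\in\lambda+Q$. For a lift $\gamma=a+k\delta$ of $a\in\bar\Delta$ and $\mu\in R$,
$$\mu(\gamma^\vee)=\tfrac2{(a|a)}\bigl((\mu|a)+k\ell\bigr)\in\mathbb Z .\tag{7}$$
Using two values of $k$ we see that $\ell\in\mathbb R$, and then $(\mu|a)\in\mathbb R$.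

### 8.1. Nonzero level: a maximal dominant weight

Let $\ell\ne0$. Replacing $\delta$ by $-\delta$ if necessary, assume $\ell>0$. Let $\Pi=\{\alpha_0,\dots,\alpha_l\}$ be $\Pi_0$ if $\delta$ has not been replaced, and $-\Pi_0$, with its elements again called $\alpha_i$, if it has. In both cases $\delta=\sum a_i\alpha_i$ with all $a_i>0$; every root is in $\pm\mathbb N\Pi$; $s_{\alpha_i}$ permutes the positive real roots other than $\alpha_i$; and $\sum a_i^\vee\alpha_i^\vee=\pm c$ with all $a_i^\vee>0$.

**Step 1: a claim on strings in direction $\delta$.** *For $\mu\in R$ and $q\in Q$ there is $k_0$ such that for all $n\in\mathbb Z$ with $\mu+n\delta\in R$ and all $k\ge k_0$: $\mu+n\delta+q-k\delta\in R$.* Write $q=-(\gamma_1+\dots+\gamma_p)$ with $\gamma_i\in\Delta^{re}$, and let $b$ be good. From $\mu+n\delta$ subtract successively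
$$\gamma_1+m_1r\delta,\ \dots,\ \gamma_p+m_pr\delta,\quad b+m_{p+1}\delta,\quad -b+m_{p+2}\delta .$$
A step stays in $R$ if the coroot of the subtracted root has value $\ge1$ on the current weight. Before the $i$-th step, $i\le p$, the current weight is congruent to $\mu-\gamma_1-\dots-\gamma_{i-1}$ modulo $\mathbb Z\delta$, and $\delta$ vanishes on real coroots, so this value is
$$\tfrac2{(\gamma_i|\gamma_i)}\bigl((\mu-\gamma_1-\dots-\gamma_{i-1}|\gamma_i)+m_ir\ell\bigr).$$
It is $\ge1$ once $m_i$ exceeds a threshold that depends neither on $n$ nor on the other $m_j$. The same holds for the last two steps. Fix $m_1,\dots,m_{p+1}$ above their thresholds and let $m_{p+2}$ run through all integers above its own. The end points are $\mu+n\delta+q-k\delta$ for all $k\ge k_0$, with $k_0$ independent of $n$.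

**Step 2: the strings are bounded above.** If for some $\mu\in R$ the set $\{n:\mu+n\delta\in R\}$ were unbounded above, then for every $q\in Q$ we could choose $n\ge k_0$ in it and $k=n$ to get $\mu+q\in R$. Then $R$ would be full, a contradiction.

**Step 3: dominant weights above each weight.** Put $Q_+=\mathbb N\Pi$, and $\mu\le\nu$ if $\nu-\mu\in Q_+$. Call $\nu\in R$ dominant if $\nu(\alpha_i^\vee)\ge0$ for all $i$. For $\nu\in R$ the number of positive real roots $\gamma=a+k\delta$ with $\nu(\gamma^\vee)<0$ is finite: positivity bounds $k$ below, and by (7) $\nu(\gamma^\vee)<0$ bounds $k$ above, as $\ell>0$. If $\nu(\alpha_i^\vee)<0$, then $s_{\alpha_i}\nu\in R$ and $s_{\alpha_i}\nu\ge\nu$. Since $(s_{\alpha_i}\nu)(\gamma^\vee)=\nu((s_{\alpha_i}\gamma)^\vee)$ and $s_{\alpha_i}$ permutes the positive real roots other than $\alpha_i$, while $(s_{\alpha_i}\nu)(\alpha_i^\vee)>0$, the number drops by one. So there is a dominant $\nu'\in R$ with $\nu'\ge\nu$.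

**Step 4: a maximal dominant weight.** For dominant $\nu\in R$ the $\nu(\alpha_i^\vee)\in\mathbb N$ satisfy $\sum a_i^\vee\nu(\alpha_i^\vee)=\pm\lambda(c)$, so only finitely many tuples occur. Two elements of $\lambda+Q$ with equal tuples differ by an element of $Q$ orthogonal to all $\alpha_i$, that is, by an element of $Q\cap\mathbb R\delta=\mathbb Z\delta$. So the dominant elements of $R$ lie in finitely many $\mathbb Z\delta$-cosets, and by Step 2 each of these has a top element in $R$. Let $\kappa$ be $\le$-maximal among the finitely many top elements. As $\delta\in Q_+$, every dominant element is $\le$ the top element of its coset, so $\kappa$ is maximal among all dominant elements of $R$.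

**Step 5: conclusion.** If $\kappa+\beta\in R$ with $0\ne\beta\in Q_+$, Step 3 gives a dominant $\nu'\in R$ with $\nu'\ge\kappa+\beta>\kappa$, a contradiction. Let $\varphi(\alpha_i)=1$ for all $i$. Roots with $\varphi>0$ are nonzero elements of $Q_+$, so $(\varphi,\kappa)$ is as required.

### 8.2. Level zero: the projection to $\bar E$

Let $\ell=0$. Define $p:\lambda+Q\to\bar E$ by $(p(\mu),a)=(\mu|a)$ for $a\in\bar\Delta$. This makes sense: $(\mu|\cdot)$ is real-valued on $E$ and vanishes on $\delta$. Then $p(\mu+q)=p(\mu)+\bar q$, and the fibers of $p$ are exactly the cosets of $\mathbb Z\delta$, since $\bar q=0$ means $q\in Q\cap\mathbb R\delta$. For all lifts $\gamma$ of $a$, $\mu(\gamma^\vee)=2(p(\mu),a)/(a,a)$, independently of the lift, and $p(s_\gamma\mu)=s_ap(\mu)$. So $p(R)$ is $\bar W$-stable. The image of $p$ is $p(\lambda)+\bar Q$, a translate of a lattice.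

**Step 1: $p(R)$ bounded.** Then $p(R)$ is finite. Take any $0\ne\varphi\in\bar E^*$, viewed in $E^*$ with $\varphi(\delta)=0$, and $\kappa\in R$ maximizing $\varphi(p(\kappa))$. If $\varphi(\beta)>0$, then $\varphi(p(\kappa+\beta))=\varphi(p(\kappa))+\varphi(\beta)$ exceeds the maximum, so $\kappa+\beta\notin R$. So $(\varphi,\kappa)$ is as required.

From now on suppose $p(R)$ is unbounded. We show that $R$ is full, which is a contradiction. Let $y\in p(\lambda)+\bar Q$ and choose a base $B$ of $\bar\Delta$ (of its indivisible roots for $BC_l$) for which $y$ is dominant, that is, $(y,b)\ge0$ for $b\in B$.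

**Step 2: a point of $p(R)$ far above $y$.** By $\bar W$-stability there are $B$-dominant $z\in p(R)$ of arbitrarily large norm. Let $(\omega_b)_{b\in B}$ be the basis dual to $B$. Each $\omega=\omega_{b_0}=\sum c_bb$ has all $c_b>0$. To see this, put $u=\sum_{c_b>0}c_bb$ and $v=\sum_{c_b<0}(-c_b)b$; then $(\omega,v)\ge0$ and $(u,v)\le0$, so $0\le(u,v)-(v,v)\le-(v,v)$ and $v=0$. If $c_b=0$, then $0\le(\omega,b)=\sum_{b''\ne b}c_{b''}(b'',b)\le0$, so $c_{b''}=0$ for all $b''$ not orthogonal to $b$; by irreducibility all coefficients would vanish, a contradiction. A dominant $z$ is $\sum_b(z,b)\omega_b$ with $(z,b)\ge0$ and $|z|\le\sum_b(z,b)|\omega_b|$. So all $B$-coefficients of $z$ are $\ge\epsilon|z|$ for a fixed $\epsilon>0$. Since $\bar Q=\mathbb ZB$, for $|z|$ large $z-y=\sum_{b\in B}k_bb$ with all $k_b\in\mathbb Z_{>0}$.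

**Step 3: descending one step.** Let $x=y+u$ with $0\ne u=\sum k_b'b$, $k_b'\in\mathbb N$. As $(u,u)>0$, some $b$ has $k'_b>0$ and $(u,b)>0$, so $(x,b)>0$. If $\mu\in R$ and $p(\mu)=x$, then $\mu(\gamma^\vee)\ge1$, and $\mu-\gamma\in R$, for *every* lift $\gamma$ of $b$.

**Step 4: descending to $y$.** Start from $\mu\in R$ with $p(\mu)=z$ and apply Step 3 until $y$ is reached. The choice of $b$ depends only on $x$, each $b\in B$ is used exactly $k_b\ge1$ times, and at each step the lift is arbitrary. By (F1) $B$ contains a good root; fix all lifts except at one step where this good root is used, and there let the lift run through all $b+k\delta$, $k\in\mathbb Z$. The end points run through the whole fiber $p^{-1}(y)$. So $p^{-1}(y)\subset R$, and as $y$ was arbitrary, $R$ is full.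

This proves Theorem 2, and with Section 4 it proves Theorem 1. $\square$

## 9. Maximal parabolic subsets

The following is stronger than Theorem 1 and was not needed for it. Consider two kinds of proper parabolic subsets.

**Type (S).** $P_{\Pi,i}=\{\beta\in\Delta:\text{the coefficient of }\alpha_i\text{ in }\beta\text{ is}\ge0\}$, where $\Pi=\pm w\Pi_0$, $w\in W$ (the Weyl group), $\alpha_i\in\Pi$. The coefficient of $\alpha_i$ in $\delta$ is not $0$, so $P^0$ contains no imaginary root and finitely many real ones. Here $\mathfrak l_P$ is finite-dimensional reductive: it belongs to the finite-type diagram of $\Pi\setminus\{\alpha_i\}$.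

**Type (N).** $P_{B,b}=\{\beta\in\Delta:\text{the coefficient of }b\text{ in }\bar\beta\text{ is}\ge0\}$, where $B$ is a base of $\bar\Delta$ (of its indivisible roots for $BC_l$) and $b\in B$. Here $\mathfrak l_P$ contains all imaginary root spaces.

In affine $\mathfrak{sl}_2$ the functional that worked for the L-shape gives the type (S) subset of all roots with nonnegative $\alpha_1$-coefficient, and the one for the strip gives type (N).

**Theorem 3.** (a) For an irreducible $V\in\mathfrak k(\mathcal B)$ the following are equivalent: (i) $V$ is not dense; (ii) $V$ is not cuspidal; (iii) $V^{\mathfrak n_P}\ne0$ for some proper parabolic $P$; (iv) $V^{\mathfrak n_P}\ne0$ for some $P$ of type (S) or (N).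

(b) For every proper parabolic $P$, $V\mapsto V^{\mathfrak n_P}$ is a bijection from isomorphism classes of irreducible $V\in\mathfrak k(\mathcal B)$ with $V^{\mathfrak n_P}\ne0$ to isomorphism classes of irreducible weight $\mathfrak l_P$-modules. All these $V$ are non-dense.

(c) Neither type (S) nor type (N) can be omitted in (iv), for any affine $\mathcal B$.

**Proof of (a).** (iv)$\Rightarrow$(iii) is trivial, (iii)$\Rightarrow$(ii) is Lemma 3, and (ii)$\Rightarrow$(i) is "dense $\Rightarrow$ cuspidal" of Section 4. For (i)$\Rightarrow$(iv), take $\varphi,\kappa$ from Theorem 2 and $P=\{\varphi\ge0\}$, so $0\ne V_\kappa\subset V^{\mathfrak n_P}$. If $P'\supset P$ is parabolic, then $P'\setminus P'^0=\Delta\setminus(-P')\subset\Delta\setminus(-P)=P\setminus P^0$, so $\mathfrak n_{P'}\subset\mathfrak n_P$ and $V_\kappa\subset V^{\mathfrak n_{P'}}$. So it suffices to find $P'\supset P$ of type (S) or (N).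

**Step 1: $\varphi(\delta)=0$.** Choose a base $B$ of $\bar\Delta$ with $\varphi|_B\ge0$, and $b\in B$ with $\varphi(b)>0$. If the $b$-coefficient of $\bar\beta$ is negative, all its $B$-coefficients are $\le0$ and $\varphi(\beta)<0$. So $P\subset P_{B,b}$.

**Step 2: $\varphi(\delta)>0$.** Start with $\Pi=\Pi_0$. Only finitely many positive real roots $a+k\delta$ have $\varphi<0$, since positivity bounds $k$ below and $\varphi<0$ bounds $k$ above. If $\varphi(\alpha_i)<0$ for some $\alpha_i\in\Pi$, replace $\Pi$ by $s_{\alpha_i}\Pi$. The set of positive real roots changes only by replacing $\alpha_i$ with $-\alpha_i$, so this number drops by one. We reach $\Pi=w\Pi_0$ with $\varphi|_\Pi\ge0$. Choose $\alpha_i\in\Pi$ with $\varphi(\alpha_i)>0$. A root with negative $\alpha_i$-coefficient has all coefficients $\le0$, so $\varphi<0$ on it. Hence $P\subset P_{\Pi,i}$.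

**Step 3: $\varphi(\delta)<0$.** Start with $-\Pi_0$, for which $-\delta$ is positive, and argue as in Step 2. $\square$

**Proof of (b).** Let $N$ be an irreducible weight $\mathfrak l_P$-module, $\mu\in\operatorname{supp}N$, $M=U(\mathcal B)\otimes_{U(\mathfrak p_P)}N$. By PBW and (1), the sum of the weight spaces of $M$ with weights in $\mu+\mathbb ZP^0$ is $1\otimes N\cong N$. A submodule of $M$ is a weight module. If it meets $1\otimes N$ nontrivially, it contains $1\otimes N$ and is $M$. So it is proper if and only if it has no weights in $\mu+\mathbb ZP^0$. The sum of all proper submodules again has no such weights. So there is a largest proper submodule and a unique irreducible quotient $L_P(N)$, and $N$ embeds into $L_P(N)^{\mathfrak n_P}$. By Lemma 3 the latter is irreducible, so it equals the image of $N$. Conversely, if $V$ is irreducible with $V^{\mathfrak n_P}\ne0$, Lemma 3 makes $V$ an irreducible quotient of the module induced from $V^{\mathfrak n_P}$, so $V\cong L_P(V^{\mathfrak n_P})$. Non-density is Section 4. $\square$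

**Proof of (c).** **Step 1: (S) is needed.** Let $V$ be an integrable irreducible highest weight module with $\ell=(\mu|\delta)\ne0$ on its weights. Its support lies in $\lambda-\mathbb N\Pi_0$, where $\lambda$ is the highest weight, so it is not dense. Suppose $V^{\mathfrak n_P}\ne0$ with $P=P_{B,b}$. Then some nonzero vector of a weight $\kappa$ is killed by $\mathfrak n_P$, in particular by all $e_{b+k\delta}$, $k\in Z_b$. By integrability and $\mathfrak{sl}_2$-theory,
$$\tfrac2{(b|b)}\bigl((\kappa|b)+k\ell\bigr)=\kappa((b+k\delta)^\vee)\ge0\quad\text{for all }k\in Z_b .$$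
This is impossible, since $\ell\ne0$ and $Z_b$ is unbounded in both directions.

**Step 2: (N) is needed.** Let $V=[\mathcal B,\mathcal B]/\mathbb Cc$. Its submodules correspond to ideals of $\mathcal B$ between $\mathbb Cc$ and $[\mathcal B,\mathcal B]$. By Kac, *Infinite dimensional Lie algebras*, Prop. 1.7(b), every ideal of $\mathcal B$ contains $[\mathcal B,\mathcal B]$ or lies in the center $\mathbb Cc$. So $V$ is irreducible. Its support is $\Delta\cup\{0\}$, which has finite image in $\bar E$, while a coset of $Q$ has infinite image; so $V$ is not dense. Suppose a nonzero vector of weight $\kappa$ is killed by $\mathfrak n_P$ with $P=P_{\Pi,i}$, and let $\varphi_i$ be the $\alpha_i$-coefficient functional, so that $\varphi_i(\delta)\ne0$. By (2), which holds with $\mu=\kappa$ as in the proof of Lemma 3, and since $\varphi_i=0$ on $P^0$ and $\varphi_i>0$ on $Y$, we get $\operatorname{supp}V\subset\{\nu\in\kappa+Q:\varphi_i(\nu-\kappa)\le0\}$. This contradicts $k\delta\in\operatorname{supp}V$ for all $k\in\mathbb Z$. $\square$
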